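# Minimal injective extensions, abelian tensor factors, and a noisy record of a matrix

## 1. Poisson records of a point of $SL_2(\mathbb R)$

Let $H=SL_2(\mathbb R)$, a connected Lie group of dimension $3$. The whole lecture turns on one probabilistic object: a random *record* of a hidden element $h\in H$. By itself the record does not reveal $h$. Together with the coset $hL$, for any proper closed subgroup $L$, it does. We build it now, and then say what it is for.

Let $d$ be a left-invariant Riemannian metric on $H$, let $\lambda$ be Haar measure, and let $B_r(h)=hB_r(e)$ be the open ball of radius $r$. We write $\lambda(B_r)$ for $\lambda(B_r(e))=\lambda(B_r(h))$. A homogeneous Riemannian manifold is complete, so closed balls are compact. Haar measure is a multiple of the Riemannian volume, so $\lambda(B_r)/r^3$ has a positive limit as $r\to0$, and we may fix $0<c_0\le C_0$ with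
$$c_0r^3\le\lambda(B_r)\le C_0r^3\qquad(0<r\le 2).\tag{1}$$

Here is one scale of the record, with constants ignored. Take a small $r$. Scatter points in $H$ at random with density about $r^{-3}$, so that there is usually a point within $r$ of $h$. Give each point a random mark in $\mathbb Z/q$. The record consists of the whole marked scatter together with the mark $o$ of the point nearest to $h$. Someone who sees the record looks for points with mark $o$. In a region of size $1$ there are about $r^{-3}$ points, and about $r^{-3}/q$ of them carry the mark $o$ by chance. If $q\ll r^{-3}$, this is a large number of false candidates, and $h$ stays hidden. Suppose now that the observer also knows a surface of dimension $2$ through $h$. The $r$-neighborhood of that surface has volume about $r$, so it contains about $r^{-3}\cdot r=r^{-2}$ points and about $r^{-2}/q$ false candidates. If $q\gg r^{-2}$, there are none with high probability, and $h$ is found up to an error of order $r$. Hence we want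
$$r^{-2}\ll q\ll r^{-3},\qquad\text{for instance } q\approx r^{-5/2}.$$
With $r=10^{-4}$ we get $q=10^{10}$: about $10^{12}$ points per unit volume, about $100$ false candidates per unit volume, and an expected number $10^{-2}$ of false candidates near a given surface of unit size.

We now use infinitely many scales $r_1>r_2>\cdots$, and add a little noise, so that every value of the record has positive probability.

**Parameters.** Fix disjoint bounded Borel sets $U_1,U_2\subset H$ with $\lambda(U_1)=\lambda(U_2)=u>0$. Put
$$\delta_k=2^{-k-1},\qquad q_k=\lceil r_k^{-5/2}\rceil,\qquad \kappa_k=\frac{k}{c_0r_k^3},$$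
where $r_1>r_2>\cdots$ are chosen inductively, smaller than $1$ and than the injectivity radius of $d$, with
$$r_k\le16^{-k},\qquad 16\,C_0\,r_k^{1/2}\prod_{j<k}q_j\le\frac{u2^{-k}}{16}.$$
Since $q_k\le2r_k^{-5/2}$ and $\lambda(B_{2r_k})\le8C_0r_k^3$, we have $\lambda(B_{2r_k})\prod_{j\le k}q_j\le16C_0r_k^{1/2}\prod_{j<k}q_j\le u2^{-k}/16$. Next, $\kappa_kr_k/q_k\le k r_k^{-2}r_k^{5/2}/c_0=kr_k^{1/2}/c_0\le k4^{-k}/c_0$. Finally $\kappa_k\lambda(B_{r_k})\ge k$ by (1). Therefore
$$\sum_k\lambda(B_{2r_k})\prod_{j\le k}q_j\le\frac u{16},\qquad\sum_k\frac{\kappa_kr_k}{q_k}<\infty,\qquad\sum_ke^{-\kappa_k\lambda(B_{r_k})}<\infty,\qquad\sum_k\delta_k<\infty.\tag{2}$$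
The first sum is the condition $q\ll r^{-3}$, the second is $q\gg r^{-2}$, and the third says that there is nearly always a point within $r_k$ of $h$.

**Definition (marked Poisson processes).** Let $\mathcal P_k$ be the standard Borel space of locally finite subsets $w\subset H$ whose points carry marks in $\mathbb Z/q_k$, with the law of the Poisson process of intensity $\kappa_k\lambda$ with independent uniform marks. Recall what this means: the number of points in a Borel set $B$ of finite measure is Poisson with mean $\kappa_k\lambda(B)$, the configurations in disjoint sets are independent, and, given the number of points in $B$, their positions are independent with law $\lambda|_B/\lambda(B)$. The group $H$ acts on $\mathcal P_k$ by left translation, carrying marks along; the action is Borel and preserves the law. Let $\mathcal W=\prod_k\mathcal P_k$ with the product law $\mu_{\mathcal W}$, and let $O=\prod_k\mathbb Z/q_k$.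

**Definition (labels).** For $w\in\mathcal P_k$ and $h\in H$ let $\ell_k(w,h)$ be the mark of the point of $w$ nearest to $h$, if this nearest point is unique and at distance $<r_k$. Otherwise $\ell_k(w,h)=*$. For example, if $w\cap B_{r_k}(h)$ is a single point with mark $a$, then $\ell_k(w,h)=a$; if $w\cap B_{r_k}(h)=\emptyset$, then $\ell_k(w,h)=*$. The label is Borel in $(w,h)$, depends only on $w\cap B_{r_k}(h)$, and satisfies $\ell_k(gw,gh)=\ell_k(w,h)$ for $g\in H$.

**Definition (the record).** For $o\in\mathbb Z/q_k$ put
$$Q_k(*;o)=\frac1{q_k},\qquad Q_k(a;o)=(1-\delta_k)1_{o=a}+\frac{\delta_k}{q_k}\quad(a\in\mathbb Z/q_k).$$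
Each $Q_k(a;\cdot)$, also for $a=*$, is a probability on $\mathbb Z/q_k$ with values in $[\delta_k/q_k,1]$. Let $\nu$ be the $\sigma$-finite measure on $\mathcal W\times O\times H$ for which $(w,h)$ has law $\mu_{\mathcal W}\times\lambda$ and, given $(w,h)$, the $o_k$ are independent with laws $Q_k(\ell_k(w_k,h);\cdot)$. The record of $h$ is $(w,o)$.

These are the two properties that the construction was designed for.

**Lemma A.** Let $L\subsetneq H$ be a closed subgroup. There is a $\nu$-conull Borel set $R_0\subset\mathcal W\times O\times H$ such that $(w,o,h),(w,o,h')\in R_0$ and $h'\in hL$ imply $h=h'$.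

**Lemma B.** There is no measurable $\tau:\mathcal W\times O\to H$ with $h=\tau(w,o)$ for $\nu$-a.e. $(w,o,h)$.

We prove them in Sections 7 and 8. Their purpose is to settle a question on von Neumann algebras.

## 2. Minimal injective extensions and an abelian tensor factor

Von Neumann algebras act on Hilbert spaces, and $\bar\otimes$ is the von Neumann algebra tensor product.

**Definition.** A von Neumann algebra $\mathfrak B\subseteq\mathcal B(\mathcal H)$ is *injective* if there is a norm one projection from $\mathcal B(\mathcal H)$ onto $\mathfrak B$. This does not depend on the representation. Type I algebras are injective.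

**Definition.** Let $\mathcal N_2$ be a von Neumann algebra on $\mathcal K$. An injective von Neumann algebra $\mathfrak A_2\subseteq\mathcal B(\mathcal K)$ with $\mathcal N_2\subseteq\mathfrak A_2$ is a *minimal injective von Neumann algebra extension* of $\mathcal N_2$ if every injective von Neumann algebra $\mathfrak C$ with $\mathcal N_2\subseteq\mathfrak C\subseteq\mathfrak A_2$ equals $\mathfrak A_2$.

Two examples. If $\mathcal N_2$ is itself injective, then $\mathfrak C=\mathcal N_2$ is allowed, so the only minimal injective extension is $\mathcal N_2$. For the second, recall that the commutant of an injective algebra is injective. If $\mathfrak B_2$ is a maximal injective von Neumann subalgebra of $\mathcal M_2$, then $\mathfrak B_2'$ is a minimal injective extension of $\mathcal M_2'$: an injective $\mathfrak C$ with $\mathcal M_2'\subseteq\mathfrak C\subseteq\mathfrak B_2'$ gives an injective $\mathfrak C'$ with $\mathfrak B_2\subseteq\mathfrak C'\subseteq\mathcal M_2$, so $\mathfrak C'=\mathfrak B_2$ and $\mathfrak C=\mathfrak B_2'$.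

The question comes from Junsheng Fang, "On maximal injective subalgebras of tensor products of von Neumann algebras", arXiv:math/0606648 (2006). Let $\mathcal A$ be an abelian von Neumann algebra on $\mathcal H$, let $\mathfrak A_2$ be a minimal injective extension of $\mathcal N_2$ on $\mathcal K$, and let $\mathfrak A$ be an injective von Neumann algebra with
$$\mathbb CI\bar\otimes\mathcal N_2\subseteq\mathfrak A\subseteq\mathcal A\bar\otimes\mathfrak A_2.$$
Must $\mathfrak A$ contain $\mathbb CI\bar\otimes\mathfrak A_2$? The answer is no in general, and the atomic abelian algebras are exactly those for which it is always yes.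

**Theorem 1.** Let $X=P^1(\mathbb R)$ with the Lebesgue measure class and $\mathcal A=L^\infty(X)$ acting on $L^2(X)$ (so $\mathcal A\cong L^\infty[0,1]$). There are factors $\mathcal N_2\subseteq\mathfrak A_2$ on a separable Hilbert space, with $\mathfrak A_2$ a minimal injective extension of $\mathcal N_2$, and an injective von Neumann algebra $\mathfrak A$ with $\mathbb CI\bar\otimes\mathcal N_2\subseteq\mathfrak A\subseteq\mathcal A\bar\otimes\mathfrak A_2$ and $\mathbb CI\bar\otimes\mathfrak A_2\not\subseteq\mathfrak A$.

**Theorem 2.** For an abelian von Neumann algebra $\mathcal A$ the following are equivalent: (a) $\mathcal A$ is atomic; (b) for every minimal injective extension $\mathcal N_2\subseteq\mathfrak A_2$ (no separability assumed) and every injective $\mathfrak A$ with $\mathbb CI\bar\otimes\mathcal N_2\subseteq\mathfrak A\subseteq\mathcal A\bar\otimes\mathfrak A_2$, one has $\mathfrak A\supseteq\mathbb CI\bar\otimes\mathfrak A_2$.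

Here atomic means $\mathcal A\cong\ell^\infty(I)$ for some set $I$; equivalently, every nonzero projection dominates a minimal one.

## 3. Atomic $\mathcal A$: coordinates and gluing

If $\mathcal A=\mathbb C$, the answer is yes: $\mathfrak A$ is an injective algebra between $\mathcal N_2$ and $\mathfrak A_2$, so it is $\mathfrak A_2$.

Next take $\mathcal A=\mathbb C^2$ with $\mathfrak A_2$ a factor. Then $\mathfrak A\subseteq\mathfrak A_2\oplus\mathfrak A_2$ contains all $(n,n)$ with $n\in\mathcal N_2$. Each coordinate image of $\mathfrak A$ is isomorphic to a direct summand of $\mathfrak A$, so it is injective, and it lies between $\mathcal N_2$ and $\mathfrak A_2$. By minimality both coordinate maps are onto. The kernel of the first is $\{0\}\oplus J$, where $J$ is a $\sigma$-weakly closed ideal of $\mathfrak A_2$, because the second coordinate map is onto. Since $\mathfrak A_2$ is a factor, $J=\mathfrak A_2$ or $J=0$; the same holds for the other kernel. If one of the two kernels is nonzero, then $\mathfrak A=\mathfrak A_2\oplus\mathfrak A_2$. If both are zero, $\mathfrak A=\{(x,\alpha(x))\}$ for an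 automorphism $\alpha$ of $\mathfrak A_2$ that fixes $\mathcal N_2$ pointwise. Averaging over the powers of $\alpha$ is a norm one projection of $\mathfrak A_2$ onto the fixed points of $\alpha$, so the fixed-point algebra is injective and contains $\mathcal N_2$. By minimality it is $\mathfrak A_2$. Hence $\alpha=\mathrm{id}$, and $\mathfrak A$ is the diagonal, that is, $\mathbb CI\bar\otimes\mathfrak A_2$.

When $\mathfrak A_2$ is not a factor, automorphisms become partial.

**Lemma C.** Let $\mathfrak A_2$ be a minimal injective extension of $\mathcal N_2$. Let $e,f$ be central projections of $\mathfrak A_2$ and $\alpha:\mathfrak A_2e\to\mathfrak A_2f$ a $*$-isomorphism with $\alpha(ne)=nf$ for all $n\in\mathcal N_2$. Then $\alpha(xe)=xf$ for all $x\in\mathfrak A_2$. In particular $e=f$ and $\alpha=\mathrm{id}$.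

**Proof.** We turn $\alpha$ into an endomorphism of $\mathfrak A_2$ and average it. Put $\varphi(x)=\alpha^{-1}(xf)+x(1-e)$. As $e$ and $f$ are central, $\varphi$ is a normal $*$-endomorphism of $\mathfrak A_2$, unital because $\alpha^{-1}(f)=e$. We have $\varphi(x)=x$ if and only if $\alpha^{-1}(xf)=xe$, if and only if $\alpha(xe)=xf$. So $\mathfrak D=\{x:\varphi(x)=x\}$ is a von Neumann algebra that contains $\mathcal N_2$.

Let $\omega$ be a free ultrafilter on $\mathbb N$ and put $G(x)=\lim_{n\to\omega}\frac1n\sum_{k<n}\varphi^k(x)$, a $\sigma$-weak limit. Then $\|G\|\le1$ and $G|_{\mathfrak D}=\mathrm{id}$. Since $\varphi$ is normal, $\varphi(G(x))-G(x)$ is the limit of $\frac1n(\varphi^n(x)-x)$, which is $0$. So $G$ is a norm one projection of $\mathfrak A_2$ onto $\mathfrak D$, and $\mathfrak D$ is injective. By minimality $\mathfrak D=\mathfrak A_2$, so $\alpha(xe)=xf$ for all $x$. Taking $x=e$ gives $f=\alpha(e)=ef$. Taking $x=f$ gives $\alpha(ef)=f=\alpha(e)$, so $ef=e$. Thus $e=f$. $\square$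

**Theorem 2, (a)⇒(b).** Let $\mathcal A\cong\ell^\infty(I)$ and let $\mathcal N_2\subseteq\mathfrak A_2$ and $\mathfrak A$ be as in (b). We have $\mathcal A\bar\otimes\mathfrak A_2=\ell^\infty(I,\mathfrak A_2)$.

**Step 1: every coordinate is onto.** Let $\pi_i:\mathfrak A\to\mathfrak A_2$ be the $i$-th coordinate. It is normal and unital, and $\pi_i(1\otimes n)=n$ for $n\in\mathcal N_2$. Let $z_i$ be the central projection of $\mathfrak A$ with $\ker\pi_i=\mathfrak A(1-z_i)$. Then $\pi_i(\mathfrak A)\cong\mathfrak Az_i$ is an injective von Neumann algebra between $\mathcal N_2$ and $\mathfrak A_2$, so $\pi_i(\mathfrak A)=\mathfrak A_2$. Let $\rho_i=\pi_i|_{\mathfrak Az_i}$, an isomorphism onto $\mathfrak A_2$.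

**Step 2: the coordinates agree on overlaps.** For $i,j\in I$ put $e=\rho_i(z_iz_j)$ and $f=\rho_j(z_iz_j)$, central projections of $\mathfrak A_2$, and let $\alpha=\rho_j\rho_i^{-1}:\mathfrak A_2e\to\mathfrak A_2f$. Applying $\rho_i$ and $\rho_j$ to $(1\otimes n)z_iz_j$ gives $ne$ and $nf$, so $\alpha(ne)=nf$ and Lemma C applies. Let $x\in\mathfrak A_2$ and $a_i=\rho_i^{-1}(x)\in\mathfrak Az_i$. Then $\rho_i(a_iz_j)=xe$, hence $\rho_j(a_iz_j)=\alpha(xe)=xf=\rho_j(a_jz_i)$. Both $a_iz_j$ and $a_jz_i$ lie in $\mathfrak Az_j$, where $\rho_j$ is injective. So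
$$a_iz_j=a_jz_i\qquad(i,j\in I).\tag{3}$$

**Step 3: gluing.** Since $\bigcap_i\ker\pi_i=0$, we have $\bigvee_iz_i=1$. Well-order $I$ and put $v_i=z_i(1-\bigvee_{i'<i}z_{i'})$. These are pairwise orthogonal central projections of $\mathfrak A$ with $v_i\le z_i$ and $\sum_iv_i=1$. Put $a=\sum_ia_iv_i\in\mathfrak A$; the sum converges because $\|a_i\|\le\|x\|$ and the $v_i$ are orthogonal. By (3),
$$az_j=\sum_ia_iz_jv_i=\sum_ia_jz_iv_i=\sum_ia_jv_i=a_j.$$
So $\pi_j(a)=\pi_j(az_j)=\rho_j(a_j)=x$ for all $j$. That is, $1\otimes x=a\in\mathfrak A$. $\square$

For diffuse $\mathcal A$ the argument stops at its first line. Minimality was used because $\pi_i(\mathfrak A)$ lies between $\mathcal N_2$ and $\mathfrak A_2$, and $\pi_i$ exists because $i$ is an atom. A point $x$ of a diffuse space has measure zero, and there is no evaluation at $x$. If we cut by a projection $p\in\mathcal A$ instead, we get the algebra $\mathfrak A(p\otimes1)$ between $p\otimes\mathcal N_2$ and $\mathcal Ap\bar\otimes\mathfrak A_2$, about which minimality says nothing: it is the same problem again.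

## 4. Crossed products by countable groups

All our algebras are crossed products. Let a countable discrete group $\Gamma$ act on $N$ by $\alpha$. We realize $N\rtimes\Gamma\subseteq N\bar\otimes\mathcal B(\ell^2\Gamma)$ as generated by the operators $\sum_g\alpha_{g^{-1}}(a)\otimes e_{g,g}$, identified with $a\in N$, and $u_\gamma=1\otimes\lambda_\gamma$, where $\lambda_\gamma\delta_k=\delta_{\gamma k}$ (so $\lambda_\gamma$ with a group element as index is the left regular representation). One checks $u_\gamma au_\gamma^*=\alpha_\gamma(a)$. Let $E:N\rtimes\Gamma\to N$ be the canonical faithful normal conditional expectation; it satisfies $E(u_\gamma xu_\gamma^*)=\alpha_\gamma(E(x))$. The *coefficients* of $x$ are the elements $E(xu_\gamma^*)$. The $(g,k)$ matrix entry of $x$ is $\alpha_{g^{-1}}\big(E(xu_{gk^{-1}}^*)\big)$: for $x=au_\gamma$ this is immediate, and both sides are linear and normal in $x$. Hence the coefficients determine $x$. Example: for $\Gamma$ acting on $\ell^\infty(\Gamma)$ by translation, $\ell^\infty(\Gamma)\rtimes\Gamma\cong\mathcal B(\ell^2\Gamma)$; this is the case $\Delta=$ a point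 of Fact 4 below.

**Fact 1.** If $N$ is injective and a discrete amenable group $\Lambda$ acts on $N$, then $N^\Lambda$ is injective.

Let $m$ be a left-invariant mean on $\ell^\infty(\Lambda)$ and define $G(x)\in N=(N_*)^*$ by $\langle G(x),\omega\rangle=m\big(g\mapsto\omega(\beta_g(x))\big)$, where $\beta$ is the action. Since $\beta_h$ is normal, $\langle\beta_h(G(x)),\omega\rangle=m\big(g\mapsto\omega(\beta_{hg}(x))\big)=\langle G(x),\omega\rangle$. So $G$ is a norm one projection of $N$ onto $N^\Lambda$, and we compose it with a norm one projection onto $N$. Note that $\Lambda$ may be uncountable, and no continuity is needed.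

**Fact 2.** (Digernes–Takesaki; Takesaki, *Theory of Operator Algebras II*, Ch. X.) $N\rtimes\Gamma$ is the fixed-point algebra of $\{\alpha_k\otimes\mathrm{Ad}\rho_k\}_{k\in\Gamma}$ on $N\bar\otimes\mathcal B(\ell^2\Gamma)$, where $\rho$ is the right regular representation. Consequence: if $\mathcal Z\subseteq N$ is a $\Gamma$-invariant von Neumann subalgebra and all coefficients of $x\in N\rtimes\Gamma$ lie in $\mathcal Z$, then $x\in\mathcal Z\rtimes\Gamma$, the von Neumann algebra generated by $\mathcal Z$ and the $u_\gamma$.

For the consequence: all matrix entries of $x$ lie in $\mathcal Z$. The compressions of $x$ by finite coordinate projections of $\ell^2\Gamma$ lie in $\mathcal Z\bar\otimes\mathcal B(\ell^2\Gamma)$ and converge to $x$, so $x\in\mathcal Z\bar\otimes\mathcal B(\ell^2\Gamma)$. Moreover $x$ is fixed by every $\alpha_k\otimes\mathrm{Ad}\rho_k$. Apply the first part to $\mathcal Z$.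

**Fact 3.** If $N$ is injective and $D$ is a countable discrete amenable group acting on $N$, then $N\rtimes D$ is injective. Indeed $N\bar\otimes\mathcal B(\ell^2D)$ is injective, and we apply Facts 2 and 1.

**Fact 4.** Suppose $\Gamma_0$ acts on a standard measure space $\Omega$ preserving the measure class, with a Borel fundamental domain $\Delta$ (the translates are disjoint and their union is $\Omega$). Then $L^\infty(\Omega)\rtimes\Gamma_0\cong L^\infty(\Delta)\bar\otimes\mathcal B(\ell^2\Gamma_0)$, which is injective. A discrete subgroup $\Gamma_0$ of a second countable locally compact group $G$, acting by left translation, has a Borel fundamental domain.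

For the first part, the elements $u_\gamma1_\Delta u_{\gamma'}^*$ are matrix units, because $1_\Delta u_\gamma1_\Delta=1_\Delta1_{\gamma\Delta}u_\gamma=0$ for $\gamma\ne e$. Their diagonal entries $1_{\gamma\Delta}$ sum to $1$, and for the same reason the corner at $1_\Delta$ is $L^\infty(\Delta)$. For the second part, choose an open $V\ni e$ with $VV^{-1}\cap\Gamma_0=\{e\}$ and cover $G$ by countably many $W_i=Vg_i$. If $x,\gamma x\in W_i$, then $\gamma\in VV^{-1}$, so $\gamma=e$. Take $\Delta=\bigcup_i\big(W_i\setminus\bigcup_{j<i}\Gamma_0W_j\big)$.

**Fact 5.** If a countable group acts freely mod null sets on a standard measure space $S$ and $\gamma\ne e$, there is a countable Borel partition of $S$ mod null sets into sets $\Delta$ with $\gamma\Delta\cap\Delta=\emptyset$.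

Let $(B_i)$ be a countable family of Borel sets, closed under complements, that separates points. If $\gamma s\ne s$, some $B_i$ contains $s$ and not $\gamma s$, so $s\in A_i:=B_i\setminus\gamma^{-1}B_i$. Since $\gamma A_i\cap B_i=\emptyset$, we have $\gamma A_i\cap A_i=\emptyset$. Disjointify the $A_i$.

**Fact 6.** If $\Gamma$ acts freely and ergodically on $S$, preserving the measure class, then $L^\infty(S)\rtimes\Gamma$ is a factor. Let $x$ be central with coefficients $b_\gamma$. From $ax=xa$ for $a\in L^\infty(S)$ we get $ab_\gamma=b_\gamma\alpha_\gamma(a)$. For $\gamma\ne e$ and $\Delta$ as in Fact 5, $b_\gamma1_\Delta=(1_\Delta b_\gamma)1_\Delta=b_\gamma1_{\gamma\Delta}1_\Delta=0$, so $b_\gamma=0$. Hence $x=b_e\in L^\infty(S)$. It commutes with the $u_\gamma$, so it is invariant, hence scalar by ergodicity.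

Finally, solvable groups are amenable as discrete groups.

## 5. The map $(x,s,h)\mapsto(s,hx)$

Let $P\subset H$ be the group of upper triangular matrices, so $X=P^1(\mathbb R)=H/P$, and let $\lambda_X$ be a Lebesgue probability measure on $X$; its class is $H$-invariant. Let $F$ be a second copy of $SL_2(\mathbb R)$, with Haar measure $\lambda_F$, and let $P_F^+\subset F$ be the group of upper triangular matrices with positive diagonal.

Let $\Gamma_0=SL_2(\mathbb Z[\sqrt2])$, with Galois conjugation $\gamma\mapsto\gamma^\sigma$ applied to the entries. Via $\gamma\mapsto(\gamma^\sigma,\gamma)$ it is a discrete subgroup of $F\times H$, since $\{(a^\sigma,a):a\in\mathbb Z[\sqrt2]\}$ is discrete in $\mathbb R^2$. It is a lattice, that is, it has finite covolume (Borel–Harish-Chandra). Its projection to $H$ is dense: the closure contains all elementary matrices with real entries, because $\mathbb Z[\sqrt2]$ is dense in $\mathbb R$, and these generate $H$.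

Here is the scheme of the counterexample. Let $S$ be a space on which $\Gamma=\Gamma_0\times D$ acts. Let $Z=S\times H$ as a set, with $\Gamma_0$ acting on $H$ by left translation and $D$ trivially on $H$. Let $\mathfrak A_2=L^\infty(Z)\rtimes\Gamma$ and let $\mathcal N_2$ be the part that sees only $s$. The tensor factor is $L^\infty(X)$. In $L^\infty(X)\bar\otimes\mathfrak A_2=L^\infty(X\times Z)\rtimes\Gamma$, with $\Gamma$ trivial on $X$, we let $\mathfrak A$ be generated by the $u_\gamma$ and by the functions of
$$p(x,(s,h))=(s,hx)\in S\times X.$$
If the measure on $Z$ does not allow $h$ to be computed from $s$, then $h$ cannot be computed by one formula from $(s,hx)$ with $x$ independent and random, so $1\otimes L^\infty(Z)$ is not contained in $\mathfrak A$. Injectivity comes from the next lemma.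

**Lemma D.** Let $S$ be a standard Borel space with a $\sigma$-finite measure $\sigma$ and commuting Borel actions of $\Gamma_0$ and of a countable discrete amenable group $D$, both preserving the class of $\sigma$. Suppose there is a Borel map $s\mapsto f(s)\in F$ with $f(\gamma s)=\gamma^\sigma f(s)$ for $\gamma\in\Gamma_0$. Let $\Gamma=\Gamma_0\times D$ act on $S\times H$ and $S\times X$ diagonally, $D$ acting trivially on $H$ and $X$.

1. For every $\sigma$-finite $\Gamma$-quasi-invariant measure $m$ on $S\times H$, the algebra $L^\infty(S\times H,m)\rtimes\Gamma$ is injective.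
2. $L^\infty(S\times X,\sigma\times\lambda_X)\rtimes\Gamma$ is injective, and it is the subalgebra of $L^\infty(S\times H,\sigma\times\lambda)\rtimes\Gamma$ of the elements whose coefficients are functions of $(s,hP)$.

**Proof.** *Part 1.* The map $(s,h)\mapsto(f(s),h)\in F\times H$ is $\Gamma_0$-equivariant, and $\Gamma_0$ has a Borel fundamental domain in $F\times H$ by Fact 4. Its preimage is a Borel fundamental domain in $S\times H$. So $L^\infty(S\times H,m)\rtimes\Gamma_0$ is injective by Fact 4. As $D$ commutes with $\Gamma_0$, it acts on this algebra fixing the $u_\gamma$, $\gamma\in\Gamma_0$, and by Fact 3 the crossed product by $D$, which is $L^\infty(S\times H,m)\rtimes\Gamma$, is injective.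

*Part 2.* We realize the algebra as a fixed-point algebra of an amenable group. The solvable group $P$, regarded as discrete, acts on $L^\infty(S\times H,\sigma\times\lambda)$ by right translation in $H$, and this commutes with $\Gamma$. So $P$ acts on the crossed product $M=L^\infty(S\times H,\sigma\times\lambda)\rtimes\Gamma$, fixing all $u_\gamma$. This action commutes with $E$, so an element of $M$ is $P$-fixed if and only if all its coefficients lie in $L^\infty(S\times H)^P$.

We claim $L^\infty(S\times H)^P=L^\infty(S\times X)$. A Borel section of $H\to H/P$ identifies $H$ with $X\times P$ as right $P$-spaces, and the class of $\lambda$ with that of $\lambda_X\times$ Haar. Let $\Phi$ be a bounded function on $S\times X\times P$ such that, for each $g\in P$, $\Phi(s,x,tg)=\Phi(s,x,t)$ a.e. By Fubini this holds for a.e. $(s,x,t,g)$. So for a.e. $(s,x)$ there is a $t$ with $\Phi(s,x,tg)=\Phi(s,x,t)$ for a.e. $g$. Since $g\mapsto tg$ preserves null sets, $\Phi(s,x,\cdot)$ is a.e. constant. This proves the claim.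

By Fact 2, $M^P=L^\infty(S\times X)\rtimes\Gamma$. By part 1 and Fact 1, it is injective. $\square$

The sensible first try is $S=F$, with $D=D_0$ a countable dense subgroup of $P_F^+$ acting by $f\mapsto fb^{-1}$, and product measure $\lambda_F\times\lambda$ on $Z=F\times H$. By Lemma D both $\mathfrak A_2$ and $\mathfrak A\cong L^\infty(F\times X)\rtimes\Gamma$ are injective. Also $1\otimes L^\infty(Z)\not\subseteq\mathfrak A$. (If $\varphi(h)=\psi(f,hx)$ a.e., then $\varphi(h)=\int\psi(f,y)\,d\lambda_X(y)$ a.e., which is a function of $f$ alone. By independence $\varphi$ is constant. That elements of $\mathfrak A\cap L^\infty(X\times Z)$ have this form is shown in Section 10.) But $\mathfrak A_2$ is not minimal. By Lemma D(2) the algebra of elements with coefficients in the functions of $(f,hP)$ is injective. It contains $\mathcal N_2$ and is strictly smaller than $\mathfrak A_2$.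

So averaging over $P$, which makes $\mathfrak A$ injective, also breaks minimality. To prevent this, the space $S$ must carry information that makes $(s,hP)$ as good as $(s,h)$. It must not determine $h$ by itself, for then $\mathcal N_2=\mathfrak A_2$. This is what the record of Section 1 provides. We will see in Section 11 that the cosets $hL$, with $L$ proper and closed, are the only partial information on $h$ that must be handled.

## 6. The space $Z$ and the group $\Gamma$

We put the record into $S$, and add commuting amenable symmetries that make everything ergodic.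

**Definition (spaces).** Let $V_k=\mathcal P_k^{\mathbb Z}$ and $V=\prod_kV_k$, with the product measure $\mu_V$ and the diagonal $H$-action. For $v=(v_{k,n})\in V$ put $w_k=v_{k,0}$. Let
$$S=F\times V\times O,\qquad Z=S\times H,$$
and let $\zeta$ be the $\sigma$-finite measure on $Z$ for which $(f,h,v)$ has law $\lambda_F\times\lambda\times\mu_V$ and, given $(f,h,v)$, the $o_k$ are independent with laws $Q_k(\ell_k(w_k,h);\cdot)$. Let $\sigma$ be a probability measure on $S$ in the image of the measure class of $\zeta$. (The same letter in $\gamma^\sigma$ denotes Galois conjugation.)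

If $V'$ collects the entries $v_{k,n}$ with $n\ne0$, then $V=\mathcal W\times V'$ and $\zeta=\lambda_F\times\mu_{V'}\times\nu$ after reordering. So the lemmas of Section 1 carry over. If $R_0$ is as in Lemma A, then the conull Borel set $Z_0=\{(f,v,o,h):(w,o,h)\in R_0\}$ satisfies
$$(s,h),(s,h')\in Z_0,\ h'\in hL\ \Longrightarrow\ h=h'.\tag{4}$$
Similarly
$$\text{there is no measurable }\tau:S\to H\text{ with }h=\tau(s)\text{ for }\zeta\text{-a.e. }(s,h),\tag{5}$$
since, by Fubini, for a.e. fixed value of $f$ and of the entries in $V'$ such a $\tau$ would contradict Lemma B.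

**Definition (group).** $\Gamma=\Gamma_0\times D$, $D=D_0\times D_1\times D_2$, where $D_0$ is a countable dense subgroup of $P_F^+$, $D_1=\bigoplus_k\mathbb Z$, and $D_2=\bigoplus_k\mathbb Z/q_k$. The group $D$ is solvable, hence amenable. The commuting actions on $Z$ are these:

* $\gamma\in\Gamma_0$ acts by $(f,v,o,h)\mapsto(\gamma^\sigma f,\gamma v,o,\gamma h)$;
* $b\in D_0$ acts by $f\mapsto fb^{-1}$;
* the $k$-th generator of $D_1$ shifts the row $V_k=\mathcal P_k^{\mathbb Z}$;
* $D_2$ translates $O$.

$D$ fixes $h$, and the action descends to $S$.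

**Step 1: quasi-invariance.** We check that $\Gamma$ preserves the classes of $\zeta$ and $\sigma$. The groups $\Gamma_0$ and $D_0$ preserve $\zeta$, because Haar measure on $F$ is bi-invariant and $\ell_k(\gamma w,\gamma h)=\ell_k(w,h)$. The shifts preserve $\mu_V$, and translations preserve uniform measure on $\mathbb Z/q_k$. So a generator of $D_1$ or $D_2$ changes only one of the factors $Q_k$ in the conditional law of $o$. All values of $Q_k$ lie in $[\delta_k/q_k,1]$, so the density ratio lies in $[\delta_k/q_k,q_k/\delta_k]$. (This is why the record contains noise.) Hence $\zeta$ is $\Gamma$-quasi-invariant, and so is its image class $\sigma$.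

**Step 2: freeness on $(S,\sigma)$.** We show that each element $(\gamma,b,d_1,d_2)\ne e$ has a null fixed-point set. The marginal of $\sigma$ on $F\times V$ has the class of $\lambda_F\times\mu_V$.

Suppose first $(\gamma,b)\ne(e,e)$. At a fixed point $f^{-1}\gamma^\sigma f=b$. For $\gamma=e$ this would give $b=e$, which is excluded. For $\gamma=-1$ it would give $b=-1\notin P_F^+$. For $\gamma\ne\pm1$ we have $\gamma^\sigma\ne\pm1$. If $f_0$ is one solution, the solutions $f$ are those for which $ff_0^{-1}$ centralizes $\gamma^\sigma$. The centralizer of $\gamma^\sigma$ is a proper closed subgroup of the connected group $F$. It is null, since a closed subgroup of positive measure is open; so its coset is null.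

Suppose next $(\gamma,b)=(e,e)$ and $d_1\ne0$. A fixed point has a periodic row, so two different entries of that row coincide. Two independent Poisson processes are a.s. distinct, since each is a.s. nonempty and a.s. avoids the countable set of points of the other. So the fixed points form a null set.

If only $d_2\ne0$, there are no fixed points.

**Step 3: ergodicity on $(Z,\zeta)$.** Let $\Phi\in L^\infty(Z)$ be $\Gamma$-invariant. We remove its variables one after another.

*The variable $o$.* For a.e. $(f,v,h)$ the function $o\mapsto\Phi$ is a.e. invariant under $D_2$, and the law of $o$ is a product measure with positive weights. Averaging over the finite group $\bigoplus_{k\le n}\mathbb Z/q_k$ shows that $\Phi$ agrees a.e. with a function of $(o_k)_{k>n}$, for each $n$. By Kolmogorov's 0–1 law it is a.e. constant in $o$. So $\Phi=\Phi(f,v,h)$.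

*The variable $v$.* The shift on row $k$ is a Bernoulli shift, hence ergodic. So $\Phi$ does not depend on row $k$, for every $k$, and by the 0–1 law applied to the independent rows, $\Phi=\Phi(f,h)$.

*The variable $f$.* As $\Gamma_0$ is a lattice, the bounded function $\Phi$ defines a vector in $L^2(\Gamma_0\backslash(F\times H))$. It is fixed by $D_0$ under right translation of $F$, hence by $P_F^+$, by density and continuity. We claim that a $P_F^+$-fixed vector $\xi$ in any continuous unitary representation $\pi$ of $F$ is $F$-fixed. The function $g\mapsto\langle\pi(g)\xi,\xi\rangle$ is continuous and bi-$P_F^+$-invariant. For $g=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ with $c\ne0$,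
$$g=\begin{pmatrix}1&a/c\\0&1\end{pmatrix}\begin{pmatrix}1/|c|&0\\0&|c|\end{pmatrix}\left(\mathrm{sgn}(c)\begin{pmatrix}0&-1\\1&0\end{pmatrix}\right)\begin{pmatrix}1&d/c\\0&1\end{pmatrix}.$$
Indeed the last three factors multiply to $\begin{pmatrix}0&-1/c\\c&d\end{pmatrix}$, and adding $a/c$ times the second row to the first gives $\begin{pmatrix}a&(ad-1)/c\\c&d\end{pmatrix}=g$. So each of $\{c>0\}$ and $\{c<0\}$ is a single $P_F^+$-double coset, and $e$ lies in the closure of each. Hence the function equals its value $\|\xi\|^2$ at $e$ on the dense set $\{c\ne0\}$, so everywhere. Equality in the Cauchy–Schwarz inequality gives $\pi(g)\xi=\xi$. Applied to $\Phi$, the claim gives $\Phi=\Phi(h)$.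

*The variable $h$.* $\Phi\in L^\infty(H)$ is invariant under left translation by the dense subgroup $\Gamma_0\subset H$. Translation is weak* continuous on $L^\infty(H)$, so $\Phi$ is $H$-invariant, hence constant.

**Step 4: consequences.** $\Gamma$ is ergodic on $(Z,\zeta)$, and so on its factor $(S,\sigma)$. It is free on $S$, and so on $Z$, because fixed points in $Z$ lie over fixed points in $S$.

## 7. A record and a coset determine $h$: proof of Lemma A

Let $L\subsetneq H$ be a closed subgroup.

**Step 1: the tube around $L$ is thin.** $L$ is a closed embedded submanifold. Its dimension is at most $2$, since dimension $3$ would make $L$ open, so $L=H$ by connectedness. For $R\in\mathbb N$ the set $L\cap\overline{B_R(e)}$ is compact, so it is covered by finitely many charts of $L$ with Lipschitz parametrizations. Hence for each $r\le1$ it is covered by at most $Cr^{-2}$ balls of radius $r$, with $C$ depending on $L$ and $R$. The balls of radius $2r$ with the same centers cover the $r$-neighborhood of $L\cap B_R(e)$. By (1),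
$$\lambda(W_{R,r})\le C_{L,R}\,r\quad(r\le1),\qquad W_{R,r}:=\{y:d(y,L\cap B_R(e))<r\}.\tag{6}$$

**Step 2: eventually there are no false candidates in the tube.** Let $E_k^R$ be the event that *some point $y\in w_k$ with mark $o_k$ satisfies $h^{-1}y\in W_{R,r_k}$ and $d(y,h)\ge r_k$*. This is a Borel condition on $(w,o,h)$. By left invariance of $d$,
$$h^{-1}y\in W_{R,r_k}\iff d\big(y,hL\cap B_R(h)\big)<r_k.\tag{7}$$
Fix $h$. The label $\ell_k(w_k,h)$ depends only on $w_k\cap B_{r_k}(h)$, so $o_k$ is independent of $w_k\setminus B_{r_k}(h)$, whose marks are independent and uniform. Each point of $w_k$ outside the ball thus has mark $o_k$ with probability $1/q_k$, and the expected number of points as in $E_k^R$ is at most $\kappa_k\lambda(W_{R,r_k})/q_k\le C_{L,R}\kappa_kr_k/q_k$. This is summable by (2). By Borel–Cantelli, a.s. only finitely many of the events $E_k^R$, $k\ge1$, occur.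

**Step 3: eventually the record tells the truth.** Geodesic spheres of radius below the injectivity radius are null, so the distance to $h$ of a random point of $B_{r_k}(h)$ has no atoms, and ties for the nearest point within distance $r_k$ have probability $0$. Hence $\ell_k(w_k,h)=*$ exactly when $w_k\cap B_{r_k}(h)=\emptyset$, up to a null set, and this has probability $e^{-\kappa_k\lambda(B_{r_k})}$. Moreover the probability that $\ell_k(w_k,h)\ne*$ and $o_k\ne\ell_k(w_k,h)$ is at most $\delta_k$. Both are summable by (2).

**Step 4: the conull set.** By Steps 2 and 3 and Fubini, the following Borel set is $\nu$-conull: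
$$R_0=\{(w,o,h):\text{for each }R\in\mathbb N\text{ only finitely many }E_k^R\text{ occur, and }o_k=\ell_k(w_k,h)\in\mathbb Z/q_k\text{ for all large }k\}.$$
Let $(w,o,h),(w,o,h')\in R_0$ with $h'\in hL$, and let $R\in\mathbb N$ with $R>d(h,h')$. For large $k$ we have $o_k=\ell_k(w_k,h')$, so there is $y\in w_k$ with mark $o_k$ and $d(y,h')<r_k$. Since $h'\in hL\cap B_R(h)$, (7) shows that $h^{-1}y\in W_{R,r_k}$. For large $k$ the event $E_k^R$ fails at $(w,o,h)$, so $d(y,h)<r_k$. Therefore $d(h,h')<2r_k\to0$, and $h=h'$. $\square$

## 8. A record alone does not determine $h$: proof of Lemma B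

We compare the records of a point of $U_1$ and of a point of $U_2$, and show that their laws are not mutually singular.

**Step 1: reduction.** For $i=1,2$ let $P_i$ be the law of $(w,o)$ when $h$ is uniform on $U_i$, independent of $w\sim\mu_{\mathcal W}$, and $o_k\sim Q_k(\ell_k(w_k,h);\cdot)$ independently given $(w,h)$. The restriction of $\nu$ to $\{h\in U_i\}$ projects to $u P_i$ on $\mathcal W\times O$. If $\tau$ existed, $P_1$ and $P_2$ would be carried by the disjoint sets $\tau^{-1}(U_1)$ and $\tau^{-1}(U_2)$, and $\sup_A|P_1(A)-P_2(A)|$ would be $1$. Let $P_0=\mu_{\mathcal W}\times(\text{uniform on }O)$. It suffices to prove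
$$|P_i(A)-P_0(A)|\le\tfrac18\quad\text{for }i=1,2\text{ and all measurable }A,\tag{8}$$
since then $|P_1(A)-P_2(A)|\le\frac14$.

**Step 2: the density.** On $\mathcal F_n=\sigma(w,o_1,\dots,o_n)$ (the generated $\sigma$-algebra) the density of $P_i$ with respect to $P_0$ is
$$L_n=u^{-1}\int_{U_i}\prod_{k\le n}q_kQ_k(\ell_k(w_k,h);o_k)\,dh.$$
Squaring, and averaging first over the uniform $o_k$ and then over the independent $w_k$, we get
$$\mathbb E_0L_n^2=u^{-2}\iint_{U_i^2}\prod_{k\le n}c_k(h,h')\,dh\,dh',\qquad c_k(h,h')=\mathbb E_w\Big[q_k\sum_oQ_k(\ell_k(w,h);o)\,Q_k(\ell_k(w,h');o)\Big].$$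

**Step 3: the correlation $c_k$.** If one of the two labels is $*$, the bracket equals $1$, as the other factor sums to $1$. If the labels are $a,a'\in\mathbb Z/q_k$, expanding the product gives
$$q_k\Big[(1-\delta_k)^21_{a=a'}+\frac{2\delta_k(1-\delta_k)+\delta_k^2}{q_k}\Big]=1+(1-\delta_k)^2(q_k1_{a=a'}-1).$$
Condition on the positions of the points of $w$. If the two labels come from distinct points, their marks are independent and uniform, so $q_k1_{a=a'}$ has mean $1$ and the conditional expectation is $1$. If they come from the same point, which forces $d(h,h')<2r_k$, it is $1+(1-\delta_k)^2(q_k-1)\in[1,q_k]$. Hence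
$$1\le c_k\le q_k,\qquad c_k(h,h')=1\text{ if }d(h,h')\ge2r_k.$$

**Step 4: summation over scales.** Since $r_k$ decreases to $0$, for $h\ne h'$ the set $\{k:d(h,h')<2r_k\}$ is a finite initial segment $\{1,\dots,K\}$ of $\mathbb N$, possibly empty. Only these $k$ contribute to the product. So for every $n$,
$$\prod_{k\le n}c_k(h,h')\le1+\sum_{K\ge1}1_{\{d(h,h')<2r_K\}}\prod_{k\le K}q_k.$$
Integrate over $U_i^2$, using $\int_{U_i}1_{\{d(h,h')<2r_K\}}\,dh'\le\lambda(B_{2r_K})$. Since $\mathbb E_0L_n=1$, (2) gives
$$\mathbb E_0(L_n-1)^2=\mathbb E_0L_n^2-1\le u^{-1}\sum_K\lambda(B_{2r_K})\prod_{k\le K}q_k\le\tfrac1{16}.$$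
For $A\in\mathcal F_n$ we get $|P_i(A)-P_0(A)|\le\frac12\mathbb E_0|L_n-1|\le\frac12\cdot\frac14=\frac18$. This holds for every $n$. Every measurable $A$ can be approximated in $(P_i+P_0)$-measure by sets of $\bigcup_n\mathcal F_n$, so (8) follows. $\square$

## 9. The algebras $\mathcal N_2\subseteq\mathfrak A_2$ and $\mathfrak A$

On the separable space $\mathcal K=L^2(Z)\otimes\ell^2(\Gamma)$ let
$$\mathfrak A_2=L^\infty(Z,\zeta)\rtimes\Gamma,\qquad\mathcal N_2=\{L^\infty(S),\ u_\gamma\ (\gamma\in\Gamma)\}''\cong L^\infty(S,\sigma)\rtimes\Gamma,$$
where $L^\infty(S)\subseteq L^\infty(Z)$ are the functions of $s$. Both are factors by Step 4 of Section 6 and Fact 6. By Lemma D(1), applied with $f(s)=f$ and $m=\zeta$, **$\mathfrak A_2$ is injective.**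

We have $L^\infty(X)\bar\otimes\mathfrak A_2=L^\infty(X\times Z)\rtimes\Gamma$ with $\Gamma$ trivial on $X$. Let $Y=S\times X$ with the class of $\sigma\times\lambda_X$ and the diagonal action, where $\Gamma_0\subset H$ acts on $X=H/P$ and $D$ acts trivially on $X$. Put
$$p:X\times Z\to Y,\qquad p(x,(s,h))=(s,hx).$$

**Step 1: $p$ induces an equivariant embedding.** For $\gamma\in\Gamma_0$ we have $p(x,(\gamma s,\gamma h))=(\gamma s,\gamma hx)$, and $D$ moves only $s$ on both sides, so $p$ is $\Gamma$-equivariant. Let $N\subset Y$ be Borel with sections $N_s\subset X$. The set $p^{-1}(N)$ is null if and only if $\lambda_X(h^{-1}N_s)=0$ for $\zeta$-a.e. $(s,h)$. As $h$ preserves the class of $\lambda_X$, this holds if and only if $\lambda_X(N_s)=0$ for $\sigma$-a.e. $s$, that is, if and only if $N$ is null. So $p^*:L^\infty(Y)\to L^\infty(X\times Z)$ is an injective normal unital equivariant homomorphism.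

**Step 2: definition of $\mathfrak A$.** Let
$$\mathfrak A=\{p^*L^\infty(Y),\ 1\otimes u_\gamma\ (\gamma\in\Gamma)\}''\cong L^\infty(Y)\rtimes\Gamma.$$
Functions of $s$ alone give $1\otimes L^\infty(S)\subseteq p^*L^\infty(Y)$. Hence $\mathbb CI\bar\otimes\mathcal N_2\subseteq\mathfrak A\subseteq L^\infty(X)\bar\otimes\mathfrak A_2$. By Lemma D(2), **$\mathfrak A$ is injective.** Note that Lemma D(2) works over $S\times H$ with the product measure $\sigma\times\lambda$, not with $\zeta$. It may, because the class on $Y$ is $\sigma\times\lambda_X$: the independent $x$ has washed out the dependence between $s$ and $h$.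

## 10. $\mathbb CI\bar\otimes\mathfrak A_2$ is not contained in $\mathfrak A$

**Step 1: reduction to functions.** Let $E$ be the canonical expectation of $L^\infty(X\times Z)\rtimes\Gamma$ onto $L^\infty(X\times Z)$. The finite sums $\sum p^*(a_\gamma)(1\otimes u_\gamma)$ are $\sigma$-weakly dense in $\mathfrak A$, and $E$ maps each of them to $p^*(a_e)$. As $E$ is normal and $p^*L^\infty(Y)$ is $\sigma$-weakly closed, $E(\mathfrak A)\subseteq p^*L^\infty(Y)$. So if $1\otimes\mathfrak A_2\subseteq\mathfrak A$, then $1\otimes L^\infty(Z)=E(1\otimes L^\infty(Z))\subseteq p^*L^\infty(Y)$. (The same computation applies to the first try in Section 5.)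

**Step 2: averaging over $x$ computes $h$ from $s$.** Let $(\varphi_j)$ be countably many bounded Borel functions that separate the points of $H$. By Step 1 there would be bounded Borel $\psi_j$ on $Y$ with $\varphi_j(h)=\psi_j(s,hx)$ for a.e. $(x,s,h)$. Since $x\mapsto hx$ preserves the class of $\lambda_X$, for $\zeta$-a.e. $(s,h)$ we have $\varphi_j(h)=\psi_j(s,y)$ for $\lambda_X$-a.e. $y$. So
$$\varphi_j(h)=\int\psi_j(s,y)\,d\lambda_X(y),$$
which is a function of $s$ alone. The Borel map $(\varphi_j)_j:H\to\mathbb R^{\mathbb N}$ is injective, so by Lusin–Souslin its image is Borel and its inverse on the image is Borel. Hence $h$ is $\zeta$-a.e. a measurable function of $s$. This contradicts (5). So $\mathbb CI\bar\otimes\mathfrak A_2\not\subseteq\mathfrak A$. $\square$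

**Remark.** There is no conflict with Lemma A. For a fixed $x$, the equality $h'x=hx$ means that $h'\in hL_x$ with $L_x$ the stabilizer of $x$. So by (4) the map $(s,h)\mapsto(s,hx)$ is injective on a conull Borel set, and a Borel function $\theta_x$ recovers $h=\theta_x(s,hx)$ a.e. The decoder $\theta_x$ depends on $x$, however, while the functions in $p^*L^\infty(Y)$ see $x$ only through $hx$.

## 11. $\mathfrak A_2$ is a minimal injective extension of $\mathcal N_2$

Let $\mathfrak C$ be injective with $\mathcal N_2\subseteq\mathfrak C\subseteq\mathfrak A_2$. Let $E:\mathfrak A_2\to L^\infty(Z)$ be the canonical expectation and put $\mathcal Z=\mathfrak C\cap L^\infty(Z)$, a von Neumann algebra that contains $L^\infty(S)$. We must show $\mathcal Z=L^\infty(Z)$.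

**Step 1: $E(\mathfrak C)\subseteq\mathcal Z$.** This uses freeness on $S$, not only on $Z$. Enumerate $\Gamma\setminus\{e\}=\{\gamma_1,\gamma_2,\dots\}$. By Fact 5 and common refinement, for each $n$ there is a countable Borel partition $\mathcal D_n$ of $S$ (mod null sets) with $\gamma_j\Delta\cap\Delta$ null for all $\Delta\in\mathcal D_n$ and $j\le n$. Let $x\in\mathfrak C$ and $x_n=\sum_{\Delta\in\mathcal D_n}1_\Delta x1_\Delta$. Then $x_n\in\mathfrak C$, since $L^\infty(S)\subseteq\mathfrak C$, and $\|x_n\|\le\|x\|$, as $x_n$ is block diagonal. Because $1_\Delta u_\gamma^*=u_\gamma^*1_{\gamma\Delta}$,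
$$E(x_nu_\gamma^*)=\sum_{\Delta\in\mathcal D_n}1_\Delta E(xu_\gamma^*)1_{\gamma\Delta}=\sum_{\Delta\in\mathcal D_n}1_\Delta1_{\gamma\Delta}\,E(xu_\gamma^*).$$
This equals $E(x)$ for $\gamma=e$, and $0$ for $\gamma=\gamma_j$ with $n\ge j$. The sequence $(x_n)$ is bounded, so it has a $\sigma$-weak cluster point $y\in\mathfrak C$. As $E$ is normal, $E(y)=E(x)$ and all other coefficients of $y$ vanish. Coefficients determine an element, so $y=E(x)$. Thus $E(x)\in\mathfrak C$.

**Step 2: a $\Gamma$-equivariant map from $C(X)$ to $\mathcal Z$.** Here injectivity of $\mathfrak C$ is used. Let $\Theta:\mathcal B(\mathcal K)\to\mathfrak C$ be a norm one projection; it is positive and $\mathfrak C$-bimodular (Tomiyama). Fix $x_0\in X$ and put $\pi_0(\varphi)(s,h)=\varphi(hx_0)$ for $\varphi\in C(X)$. Let $D$ act trivially on $X$. Then $\pi_0:C(X)\to L^\infty(Z)$ satisfies $u_\gamma\pi_0(\varphi)u_\gamma^*=\pi_0(\varphi\circ\gamma^{-1})$, since for $\gamma\in\Gamma_0$ the left side is the function $(s,h)\mapsto\varphi(\gamma^{-1}hx_0)$ and $D$ fixes $h$. Put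
$$\Psi=E\circ\Theta\circ\pi_0:C(X)\to\mathcal Z.$$
By Step 1 it takes values in $\mathcal Z$. It is unital and positive. Since $u_\gamma\in\mathcal N_2\subseteq\mathfrak C$ and $\Theta$ is $\mathfrak C$-bimodular, $\Psi(\varphi\circ\gamma^{-1})=u_\gamma\Psi(\varphi)u_\gamma^*$.

**Step 3: $\Psi$ is given by a single measure.** First we write $\Psi$ as a field of measures. Choose representatives of $\Psi(\varphi)$ for $\varphi$ in a countable dense $\mathbb Q$-subspace $C_0$ of the real functions in $C(X)$, with $1\in C_0$. Off a null set, $\varphi\mapsto\Psi(\varphi)(z)$ is $\mathbb Q$-linear on $C_0$, takes $1$ to $1$, and satisfies $|\Psi(\varphi)(z)|\le\|\varphi\|$. So it extends to a unital contractive functional on $C(X)$, which is positive. By the Riesz theorem $\Psi(\varphi)(z)=\int\varphi\,d\Psi_z$ with $\Psi_z\in\mathrm{Prob}(X)$, measurable in $z$; by continuity this holds a.e. for each $\varphi\in C(X)$. The equivariance of $\Psi$ reads $\int\varphi\circ\gamma^{-1}\,d\Psi_z=\int\varphi\,d\Psi_{\gamma^{-1}z}$, that is,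
$$\Psi_{\gamma z}=\gamma_*\Psi_z\quad\text{a.e., for each }\gamma\in\Gamma.$$

Next we remove $h$. Put $\eta(z)=(h^{-1})_*\Psi_z$ for $z=(s,h)$. An element $\gamma\in\Gamma_0$ replaces $h$ by $\gamma h$ and $\Psi_z$ by $\gamma_*\Psi_z$, so $\eta(\gamma z)=(h^{-1}\gamma^{-1})_*\gamma_*\Psi_z=\eta(z)$. Elements of $D$ change neither $h$ nor $\Psi_z$. So $\eta$ is $\Gamma$-invariant. As $\mathrm{Prob}(X)$ is standard Borel and $\Gamma$ is ergodic on $Z$, $\eta$ is a.e. equal to a constant $\eta_0$. Thus $\Psi_{(s,h)}=h_*\eta_0$ a.e., and
$$\Big[(s,h)\mapsto\int\varphi\,d(h_*\eta_0)\Big]\in\mathcal Z\qquad(\varphi\in C(X)).\tag{9}$$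

**Step 4: $s$ and $h_*\eta_0$ determine $h$.** Let $L=\{h\in H:h_*\eta_0=\eta_0\}$. It is a closed subgroup, because $h\mapsto h_*\eta_0$ is weak* continuous. We need $L\ne H$. Suppose $\mu$ is an $H$-invariant probability on $P^1(\mathbb R)$. The matrix $\mathrm{diag}(t,t^{-1})$ acts by $[a:b]\mapsto[t^2a:b]$, and as $t\to\infty$ it moves every point except $[0:1]$ to $[1:0]$. By invariance and dominated convergence, $\mu$ is carried by the two points $[1:0]$ and $[0:1]$. A rotation by the angle $\pi/4$ maps this pair to a disjoint pair, so $\mu$ is not rotation invariant, a contradiction. Hence $L\ne H$.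

We know nothing else about $\eta_0$. This is why Lemma A was proved for every proper closed subgroup, and not just for $P$. Now $h_*\eta_0=h'_*\eta_0$ if and only if $h'\in hL$. By (4), the Borel map
$$T:Z\to S\times\mathrm{Prob}(X),\qquad T(s,h)=(s,h_*\eta_0),$$
is injective on a conull Borel set $Z_0$. By Lusin–Souslin, for every Borel $B\subseteq Z_0$ the set $T(B)$ is Borel, and $B=Z_0\cap T^{-1}(T(B))$.

**Step 5: conclusion.** The Borel sets $M\subseteq S\times\mathrm{Prob}(X)$ with $1_M\circ T\in\mathcal Z$ form a $\sigma$-algebra, since $\mathcal Z$ is a von Neumann algebra. It contains the cylinders over Borel subsets of $S$, because $L^\infty(S)\subseteq\mathcal Z$. By (9) it contains the sets $\{(s,\mu):\int\varphi\,d\mu<t\}$ for real $\varphi\in C(X)$ and $t\in\mathbb R$, because spectral projections of a self-adjoint element of $\mathcal Z$ lie in $\mathcal Z$. These sets generate the Borel $\sigma$-algebra of $S\times\mathrm{Prob}(X)$. So $1_M\circ T\in\mathcal Z$ for every Borel $M$. Taking $M=T(B)$ we get $1_B\in\mathcal Z$ for every Borel $B\subseteq Z_0$. Therefore $\mathcal Z=L^\infty(Z)$,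 so $\mathfrak C$ contains $L^\infty(Z)$ and all $u_\gamma$, and $\mathfrak C=\mathfrak A_2$. $\square$

With Sections 9 and 10 this proves Theorem 1. So the answer to the question is negative, even for factors $\mathcal N_2,\mathfrak A_2$ on separable spaces and $\mathcal A\cong L^\infty[0,1]$.

## 12. From $L^\infty(X)$ to every non-atomic abelian algebra

It remains to prove **Theorem 2, (b)⇒(a)**. We plant the example of Theorem 1 in a diffuse corner of $\mathcal A$.

**Step 1: a copy of $L^\infty(X)$.** Suppose $\mathcal A$ is not atomic. Then some nonzero projection of $\mathcal A$ dominates no minimal projection. Cutting it down, we get a projection $0\ne e\in\mathcal A$ with $\mathcal Ae$ diffuse and $\sigma$-finite. Choose a faithful normal state on $\mathcal Ae$. In a diffuse algebra every projection splits into two of equal mass. Halving $e$ repeatedly gives a binary tree of projections, which generates a von Neumann subalgebra with unit $e$ isomorphic to $L^\infty(\{0,1\}^{\mathbb N})\cong L^\infty[0,1]\cong L^\infty(X,\lambda_X)$.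

**Step 2: the example in the corner.** Take $\mathcal N_2\subseteq\mathfrak A_2$ from Theorem 1. The isomorphism of Step 1 induces an isomorphism of $L^\infty(X)\bar\otimes\mathfrak A_2$ onto a subalgebra of $\mathcal Ae\bar\otimes\mathfrak A_2$. Let $\mathfrak A^{ex}\subseteq\mathcal Ae\bar\otimes\mathfrak A_2$ be the image of the algebra found in Theorem 1, and put
$$\mathfrak A=\mathfrak A^{ex}\oplus\big(\mathcal A(1-e)\bar\otimes\mathfrak A_2\big).$$
Both summands are injective, so $\mathfrak A$ is injective. For $n\in\mathcal N_2$ we have $1\otimes n=e\otimes n+(1-e)\otimes n\in\mathfrak A$. So $\mathbb CI\bar\otimes\mathcal N_2\subseteq\mathfrak A\subseteq\mathcal A\bar\otimes\mathfrak A_2$.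

**Step 3: (b) fails.** If $\mathbb CI\bar\otimes\mathfrak A_2\subseteq\mathfrak A$, then cutting by $e\otimes1\in\mathfrak A$ would give $e\otimes\mathfrak A_2\subseteq\mathfrak A^{ex}$. Pulled back to $L^\infty(X)\bar\otimes\mathfrak A_2$, this contradicts Theorem 1. So (b) fails whenever $\mathcal A$ is not atomic. Together with Section 3 this proves Theorem 2. $\blacksquare$
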